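# Small ideals over perfect fields

## 1. The form $x^2+y^2$ over $\mathbb R$ and over $\mathbb C$

Take $g=x^2+y^2\in\mathbb R[x,y]$. Since $g$ is irreducible, $A=\mathbb R[x,y]/(g)$ is a domain of dimension $1$, and its localization at $(0)$ is a field. At the maximal ideal $(x,y)$ it is not regular: $g\in(x,y)^2$, so the cotangent space is still two-dimensional while $\dim A=1$.

Suppose we want to put $g$ into an ideal generated by a regular sequence of forms, with quotient regular also at primes of height one. With one generator $G_1$ we would need $G_1\mid g$, so $G_1$ is $g$ up to a scalar, which fails. Two generators do it: $g\in(x,y)$ and $\mathbb R[x,y]/(x,y)=\mathbb R$. Over $\mathbb C$ one generator is enough: $g=(x+iy)(x-iy)\in(x+iy)$ and $\mathbb C[x,y]/(x+iy)\cong\mathbb C[y]$ is regular. So the price over $\mathbb C$ is $1$, and over $\mathbb R$ it is $2$. How far can the price go up when the field is not algebraically closed?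

**Definition.** A ring satisfies *Serre's condition $R_t$* if its localization at every prime of height $\le t$ is a regular local ring. Forms $G_1,\dots,G_S\in k[x_1,\dots,x_n]$ of positive degree are an *$R_t$-sequence* (following Ananyan and Hochster) if they form a regular sequence and, for every $1\le i\le S$, the ring $k[x_1,\dots,x_n]/I(G_1,\dots,G_i)$ satisfies $R_t$. Here $I(\cdot)$ is the ideal generated.

Linearly independent linear forms are an $R_t$-sequence for every $t$, since the quotients are polynomial rings. The form $x^2$ is not an $R_0$-sequence ($k[x]/(x^2)$ is not reduced). The form $xy$ is an $R_0$-sequence but not an $R_1$-sequence in $k[x,y]$: the trouble sits at $(x,y)$. Over $\mathbb R$ the same holds for $x^2+y^2$.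

The starting point is the small ideals theorem; the problem is taken from Amichai Lampert, "Small ideals in polynomial rings and applications", arXiv:2309.16847 (2023).

**Small ideals theorem (known).** For every positive integer $d$ there are constants $A(d),B(d)$ such that the following holds. Let $g_1,\dots,g_s\in k[x_1,\dots,x_n]$ be forms of positive degrees $\le d$, and suppose either (a) $k$ is algebraically closed and $\mathrm{char}\,k=0$ or $d\le\mathrm{char}\,k+1$; or (b) $k$ is finite and $d\le \mathrm{char}\,k$. Then for every $t\ge0$ there are forms $G_1,\dots,G_S$ of degrees $\le d$ with $g_1,\dots,g_s\in I(G_1,\dots,G_S)$, with $S\le A(d)(s+t)^{B(d)}$, and such that $G_1,\dots,G_S$ is an $R_t$-sequence.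

Does the same hold over every perfect field? The answer is yes.

**Theorem 1.** For every $d$ there are $A(d),B(d)$ such that for every perfect field $k$ (with $d\le\mathrm{char}\,k$ if $\mathrm{char}\,k>0$), all $n$, all forms $g_1,\dots,g_s\in k[x_1,\dots,x_n]$ of positive degrees $\le d$ and all $t\ge0$ there are forms $G_1,\dots,G_S$ of degrees $\le d$ with $g_j\in I(G_1,\dots,G_S)$ for all $j$, $S\le A(d)(s+t)^{B(d)}$, and $G_1,\dots,G_S$ an $R_t$-sequence.

**Theorem 2.** The same holds for every infinite field $k$ such that $\mathrm{char}\,k=0$, or $d<\mathrm{char}\,k$, or $d=\mathrm{char}\,k$ and $k$ is perfect. Moreover every subfamily of $\{G_1,\dots,G_S\}$, in any order, is then an $R_t$-sequence over $\bar k$ and over $k$.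

A perfect field is either finite, and then case (b) applies, or infinite, and then Theorem 2 applies. Taking the maximum of the constants we get Theorem 1. So everything below is a proof of Theorem 2, and it does not use the known theorem.

## 2. Linear forms, quadrics, and a matrix with entries in a large field

For $d=1$, choose a basis of the span of the $g_j$: then $S\le s$, for every $t$ and every field.

Next, one nonzero quadric $g$ with $\mathrm{char}\,k\ne2$. Diagonalize: $g=\sum_{i\le\rho}a_ix_i^2$ with all $a_i\neq0$. The locus $g=0,\ dg=0$ is $x_1=\dots=x_\rho=0$, of codimension $\rho-1$ in $V(g)$. If $\rho-1\ge t+1$, then $g$ alone is an $R_t$-sequence. If not, $g\in(x_1,\dots,x_\rho)$ with $\rho\le t+1$. The rank is the same over $k$ and over $\bar k$, so no field problem is visible.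

Now $\mathrm{char}\,k=2=d$ with $k$ perfect. Let $2m$ be the rank of the alternating form $g(x+y)-g(x)-g(y)$, and let $\ell_1,\dots,\ell_{2m}$ be linear forms cutting out its radical. On the radical $g$ is additive, so there $g=\sum a_ix_i^2=(\sum\sqrt{a_i}\,x_i)^2=\ell^2$. Hence $g\in(\ell_1,\dots,\ell_{2m},\ell)$. The locus $g=dg=0$ lies in the radical, so it has codimension $\ge2m-1$ in $V(g)$. If $2m-1\ge t+1$ take $g$; otherwise take a basis of the span of the $2m+1\le t+2$ linear forms. Perfectness entered through the square roots; the same thing will happen for every $d=\mathrm{char}\,k$.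

With several quadrics the field does matter. If some combination $\sum\theta_ig_i$ with $\theta_i\in\bar k$ has low rank, we need a combination over $k$ of low rank. One might hope to get the answer over $k$ from the answer over $\bar k$ by adding all conjugates of the generators. But the generators live in some finite extension whose degree nobody bounds. For instance
$$x_1y_1-x_2y_2=(x_1-\lambda x_2)y_1+x_2(\lambda y_1-y_2)\in(x_1-\lambda x_2,\ \lambda y_1-y_2)$$
for every $\lambda\in\bar k$. These two linear forms are a legitimate answer over $\bar k$ with $S=2$, but with $\lambda$ of degree $N$ there are $N$ conjugate pairs. (Here all of them lie in a span of dimension $4$; for forms of higher degree no such linear algebra is at hand.)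

Here is the right question in its smallest version. Let $k$ be infinite with algebraic closure $K$, let $W_1,\dots,W_r$ be bilinear forms over $k$ on $V_1\times V_2$, let $\theta_1,\dots,\theta_r\in K$ be linearly independent over $k$, and let $M=\sum\theta_iW_i$ have rank $\rho$ over $K$. Is the rank of $W_i$ bounded?

The direct attempt: write $M=\sum_{n\le\rho}\xi_n(x)\zeta_n(y)$ over $K$, take a $k$-linear $\phi:K\to k$ with $\phi(\theta_{i'})=\delta_{ii'}$, and apply it to the coefficients: $W_i=\sum_n\phi(\xi_n\zeta_n)$. This stops working because $\phi(\xi\zeta)$ can have any rank. Over $\mathbb Q$ let $\theta=2^{1/N}$ and consider the matrix $(\theta^{i+j})_{0\le i,j<l}$ with $2l-2\le N-1$. It has rank $1$. If $\phi(\theta^{l-1})=1$ and $\phi(\theta^a)=0$ for the other $0\le a\le N-1$, its image is the antidiagonal permutation matrix, of rank $l$. The attempt forgot that $M$ involves only $r$ scalars $\theta_i$.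

To use this, make one of the factors rational. As $\rho$ is the rank, $\zeta_1,\dots,\zeta_\rho$ are linearly independent, and since $k$ is infinite there are $k$-points $v^1,\dots,v^\rho\in V_2$ with $\det(\zeta_n(v^m))\ne0$. From $M(x,v^m)=\sum_n\zeta_n(v^m)\xi_n(x)$ we solve for $\xi_n$: each $\xi_n$ is a $K$-combination of the $\rho r$ linear forms $W_{i}(x,v^m)$, which are defined over $k$. So $M=\sum_{i,m}W_i(x,v^m)\,\zeta_{i,m}'(y)$ with $K$-forms $\zeta'_{i,m}$. Now $\phi$ may be applied: $\mathrm{rank}\,W_i\le\rho r$. Lemma 8 below is this argument in all degrees.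

## 3. One form over an algebraically closed field, and three obstacles

Let $K$ be algebraically closed, $f$ a form of degree $i\ge2$ on $K^n$, with $i\ne0$ in $K$. Let $\Sigma=\{df=0\}$, which contains $0$, and let $a$ be its codimension in $K^n$. By Euler's identity $\Sigma\subset V(f)$. If $a\ge t+2$, then $V(f)$ is smooth outside codimension $t+1$ and $f$ is an $R_t$-sequence. Suppose $a$ is small. Choose a component $Z$ of $\Sigma$ of codimension $a$ and a smooth point $z$ of $Z$. The ideal of $Z$ at $z$ is generated by $a$ functions $h_j$ vanishing at $z$, and $\partial_vf$ lies in it, so as power series in $y$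
$$\partial_vf(z+y)=\sum_{j=1}^ah_j(y)\,\eta_j(y,v),\qquad h_j(0)=0.$$
Take the part of degree $i-1$ in $y$. On the left it is $\partial_vf(y)$, with $z$ gone. On the right it is $\sum_j\sum_{m=1}^{i-1}(h_j)_m(y)\,(\eta_j)_{i-1-m}(y,v)$. Put $v=y$: by Euler, $i f(y)$ lies in the ideal of the $\le a(i-1)$ forms $(h_j)_m$, of degrees $1,\dots,i-1$. For example, for $f=x_1x_2x_3$ we may take $z=(0,0,1)$, $h_1=y_1$, $h_2=y_2$, and indeed $f\in(x_1,x_2)$.

So a single form is either regular enough or in a small ideal of lower degree. For the theorem we want to repeat this: replace a bad form by forms of lower degree, until all is good. Three things are in the way.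

*The field.* $Z$ and $z$ are defined over $K$, so the new forms are too. This is the matrix problem of Section 2.

*The other forms.* If forms $F$ are already there, badness of $F\cup\{f\}$ means that $df(x)$ lies in the span of the $d\varphi(x)$, $\varphi\in F$, for too many $x\in V(F)$, and the expansion becomes
$$\partial_vf(z+y)=\sum_\varphi\lambda_\varphi(y)\,\partial_v\varphi(z+y)+\sum_\varphi\varphi(z+y)\nu_\varphi(y,v)+\sum_jh_j(y)\eta_j(y,v).$$
The homogeneous parts of $\varphi(z+y)$ are $\varphi(y)$ on top and lower ones, the polars of $\varphi$ at $z$. For a quadric $\varphi$ there is the new linear form $d\varphi(z)(y)$. So $f$ is in the ideal of $F$, of few $(h_j)_m$, and of polars of all members of $F$. Adding the polars to our list would cost a multiple of $|F|$, and this is too much. How good the lower-degree forms must be is dictated by how many forms a replacement adds. If that number depended on how many lower-degree forms there are, the requirement would be circular, and each replacement would multiply their number by a constant, which ruins polynomial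 bounds.

*Euler's identity.* We divided by $i$. If $i=d=\mathrm{char}\,k$, this is impossible.

The way past the second obstacle: do the expansion at several independent points $z^1,z^2,\dots$ of $Z$. In degree one the effect is plain. If $f$ is a linear form with $f\in\mathrm{span}(\mathcal G\cup Q_1)$ and $f\in\mathrm{span}(\mathcal G\cup Q_2)$, and $\mathcal G\sqcup Q_1\sqcup Q_2$ is linearly independent, then $f\in\mathrm{span}\,\mathcal G$, and the polars are gone at no cost. In higher degree we polarize, so that everything is multilinear, and peel off one variable at a time. For this we need a notion of "good" that speaks about several points at once. That is the role of the next section.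

**Conventions.** $K=\bar k$. "Form of degree $i$" includes the zero form. Families are finite and indexed, with repetitions allowed; $\sqcup$ is disjoint union of index sets. $\dim\emptyset=-\infty$, so a set of dimension $\le$ a negative number is empty. Subsets of varieties are sets of $K$-points. *Polynomially bounded* means: a function of nonnegative integers, nondecreasing in each argument, and $\le A(1+\text{sum of arguments})^B$ with $A,B$ depending only on $d$. Sums, products, maxima and compositions of such functions are such functions, if the number of operations is bounded in terms of $d$; below it always is.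

**Textbook facts.** A nonempty set cut out by $r$ equations in an $N$-dimensional affine space has all components of dimension $\ge N-r$. If the dimension is $N-r$, the coordinate ring is Cohen–Macaulay, and for forms of positive degree the equations are then a regular sequence in any order. A Cohen–Macaulay ring that is generically reduced (satisfies $R_0$) is reduced; if it satisfies $R_1$ it is normal (Serre's criterion). If a regular local ring has a regular quotient of dimension smaller by $a$, the kernel is generated by $a$ elements. If a constructible set $Y$ maps to an irreducible $Z$, then over a dense open subset of $Z$ the fibres have dimension $\le\dim Y-\dim Z$.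

## 4. Arrangements of points and codimension of rank drops

**Definition.** An *arrangement* $\mathcal A$ over $K$ consists of a finite set of blocks $O\sqcup\Lambda$ (polynomial blocks $O$, linear blocks $\Lambda$), a finite-dimensional $K$-space $V_\sigma$ for each block, and a finite indexed family of functions $\alpha$. Each $\alpha$ has a nonempty set of blocks $\mathrm{supp}\,\alpha$ (part of the data), is a homogeneous polynomial of positive degree on $\prod_{\sigma\in\mathrm{supp}\,\alpha}V_\sigma$, and is linear in each linear block of its support. For a set $T$ of blocks, $V^T=\prod_{\sigma\in T}V_\sigma$. For a subfamily $\mathcal S\subset\mathcal A$ put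
$$\mathcal S_T=\{\alpha\in\mathcal S:\mathrm{supp}\,\alpha\subset T\},\qquad X_T(\mathcal S)=\text{zero scheme of }\mathcal S_T\text{ in }V^T,\qquad e_T(\mathcal S)=\dim V^T-|\mathcal S_T|,$$
and for a linear block $\beta\notin T$ and $x\in V^T$
$$\mathcal S_{T,\beta}=\{\alpha\in\mathcal S:\beta\in\mathrm{supp}\,\alpha\subset T\cup\beta\},\qquad \kappa^{\mathcal S}_{T,\beta}(x)=|\mathcal S_{T,\beta}|-\dim\mathrm{span}\{\alpha(x,\cdot)\in V_\beta^*:\alpha\in\mathcal S_{T,\beta}\}.$$
So $e_T$ is the expected dimension and $\kappa$ counts the linear relations at $x$. For $c\ge1$ consider two conditions.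

- $(G1)_c$: for all $\mathcal S\subset\mathcal A$ and $T\subset O$, $X_T(\mathcal S)$ is integral of dimension $e_T(\mathcal S)$, with non-smooth locus of dimension $\le e_T(\mathcal S)-c$.
- $(G2)_c$: for all $\mathcal S\subset\mathcal A$, all $T$, all linear $\beta\notin T$, all $j\ge1$: $\dim\{x\in X_T(\mathcal S):\kappa^{\mathcal S}_{T,\beta}(x)\ge j\}\le e_T(\mathcal S)-c-j$.

$\mathcal A$ is *$c$-good* if both hold.

If $O=\emptyset$, $(G1)_c$ is automatic, because $X_\emptyset$ is a reduced point. Subfamilies, and restrictions to fewer blocks (keeping the functions supported there), of $c$-good arrangements are $c$-good; $c$-good implies $c'$-good for $1\le c'\le c$. The same is true for $(G2)$ alone.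

**Example.** Two linear blocks $1,2$, and one bilinear function $G$ of rank $\rho$. For $T=\emptyset$ no function is supported in a single block, so $\kappa=0$. For $T=\{1\}$, $\beta=2$, $\mathcal S=\{G\}$ we have $X_T=V_1$, and $\kappa(x)=1$ exactly when $G(x,\cdot)=0$, a subspace of codimension $\rho$. Since $\kappa\le1$, $(G2)_c$ says $\rho\ge c+1$; the other choice of $\beta$ is symmetric. For $c=1$: $\rho\ge2$. This is when $\{G=0\}$ is integral: for $\rho=1$ we have $G=\ell(x_1)\ell'(x_2)$.

The first lemma says that $(G2)$ propagates good geometry from the polynomial blocks to all blocks.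

**Lemma 1.** Let $\mathcal A$ be $c$-good, $\mathcal S\subset\mathcal A$, $T$ a set of blocks.
(i) $X_T(\mathcal S)$ is integral of dimension $e_T(\mathcal S)$; its non-smooth locus has dimension $\le e_T(\mathcal S)-c$.
(ii) If $O=\emptyset$, the $V_\sigma$ have structures over an infinite subfield $k$ and the members of $\mathcal S$ are defined over $k$, then the $k$-points are Zariski dense in $X_T(\mathcal S)$.

*Proof.* For $T\cap O$, (i) is $(G1)_c$. We add linear blocks one at a time. Assume the claims for $T$, let $\beta\notin T$ be linear, and drop $\mathcal S$ from the notation.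

**Step 1: dimension and irreducibility.** The functions supported in $T\cup\beta$ are $\mathcal S_T\sqcup\mathcal S_{T,\beta}$, so the fibre of $X_{T\cup\beta}\to X_T$ over $x$ is a linear space of dimension $\dim V_\beta-|\mathcal S_{T,\beta}|+\kappa(x)$, and $e_{T\cup\beta}=e_T+\dim V_\beta-|\mathcal S_{T,\beta}|$. By $(G2)_c$ the part over $\{\kappa=j\}$, $j\ge1$, has dimension at most $(e_T-c-j)+(\dim V_\beta-|\mathcal S_{T,\beta}|+j)=e_{T\cup\beta}-c$: the loss $j$ in the base pays for the gain $j$ in the fibre. So the part over $\{\kappa\ge1\}$ has dimension $\le e_{T\cup\beta}-c<e_{T\cup\beta}$. On the other hand $X_{T\cup\beta}$ contains $0$, and all its components have dimension $\ge e_{T\cup\beta}$. The set $U=\{\kappa=0\}$ is open in $X_T$, and nonempty as $\dim\{\kappa\ge1\}<e_T=\dim X_T$. Over $U$ we have a vector bundle over an irreducible base, of total dimension $e_{T\cup\beta}$. No component lies over $\{\kappa\ge1\}$, so $X_{T\cup\beta}$ is the closure of this bundle: irreducible of dimension $e_{T\cup\beta}$, a complete intersection, Cohen–Macaulay.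

**Step 2: smoothness and reducedness.** Let $x$ be a smooth point of $X_T$ with $\kappa(x)=0$. As $\dim_xX_T=e_T$, the Jacobian of $\mathcal S_T$ at $x$ has full rank $|\mathcal S_T|$. At a point over $x$ the Jacobian of $\mathcal S_T\sqcup\mathcal S_{T,\beta}$ is block-triangular, with diagonal blocks the Jacobian of $\mathcal S_T$ and the matrix of the $\alpha(x,\cdot)$, both of full rank. So the point is smooth. Hence non-smooth points lie over $\{\kappa\ge1\}$, in dimension $\le e_{T\cup\beta}-c$, or over the non-smooth points of $X_T$ in $U$, in dimension $\le e_T-c+\dim V_\beta-|\mathcal S_{T,\beta}|=e_{T\cup\beta}-c$. As $c\ge1$, $X_{T\cup\beta}$ is generically reduced, hence reduced. This is (i).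

**Step 3: rational points.** For (ii), start from the point $X_\emptyset$. By induction the $k$-points of $X_T$ are dense in $U$. The fibre over a $k$-point is the kernel of a linear map over $k$, and $k$ is infinite, so its $k$-points are dense in it. Thus the closure of the $k$-points in the bundle over $U$ contains all fibres over a dense subset of $U$. Its complement is open, its image in $U$ is open (a bundle projection is open), and this image misses the dense subset; so it is empty. The $k$-points are dense in the bundle, hence in $X_{T\cup\beta}$. $\square$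

The next two lemmas replace the study of $\Sigma$ in Section 3. If adding functions $\mathcal A_1$ to a very good arrangement destroys goodness, then one fixed combination $\Phi$ of the new functions is to blame, on a large set.

**Lemma 2 (extension).** Let $\mathcal A=\mathcal A_0\sqcup\mathcal A_1$, $c\ge1$, and let $\mathcal A_0$ satisfy $(G2)_{c_0}$ with $c_0\ge c+|\mathcal A_1|$. If $\mathcal A$ fails $(G2)_c$, there are $\mathcal S_0\subset\mathcal A_0$, $T$, $\beta$ and a nonzero vector $(\mu_\alpha)_{\alpha\in(\mathcal A_1)_{T,\beta}}$ over $K$ such that, with $\Phi=\sum\mu_\alpha\alpha$, the set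
$$D_\Phi=\{x\in X_T(\mathcal S_0):\kappa^{\mathcal S_0}_{T,\beta}(x)=0,\ \Phi(x,\cdot)\in\mathrm{span}\{\alpha(x,\cdot):\alpha\in(\mathcal S_0)_{T,\beta}\}\}$$
has $\dim D_\Phi>e_T(\mathcal S_0)-c-|\mathcal A_1|$.

*Proof.* Let $m=|\mathcal A_1|$, let $\mathcal S=\mathcal S_0\sqcup\mathcal S_1$, $T,\beta,j$ violate $(G2)_c$, and put $m_T=|(\mathcal S_1)_T|$, $m_\beta=|(\mathcal S_1)_{T,\beta}|$. Then $m_T+m_\beta\le m$ and $e_T(\mathcal S)=e_T(\mathcal S_0)-m_T$. Suppose, for a contradiction, that $\dim D_\Phi\le e_T(\mathcal S_0)-c-m$ for all nonzero $\mu$ supported on $(\mathcal S_1)_{T,\beta}$. Let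
$$Y=\{x\in X_T(\mathcal S):\kappa^{\mathcal S}(x)\ge j\}\subset X_T(\mathcal S_0).$$

**Step 1: the part of $Y$ where already $\mathcal S_0$ has a relation.** Always $\kappa^{\mathcal S}\le\kappa^{\mathcal S_0}+m_\beta$. So on $Y\cap\{\kappa^{\mathcal S_0}\ge1\}$ we have $\kappa^{\mathcal S_0}\ge\max(1,j-m_\beta)$, and by $(G2)_{c_0}$ this part has dimension at most
$$e_T(\mathcal S_0)-c_0-j+m_\beta\le e_T(\mathcal S)+m_T-c-m-j+m_\beta\le e_T(\mathcal S)-c-j.$$

**Step 2: the rest of $Y$.** Let $x\in Y$ with $\kappa^{\mathcal S_0}(x)=0$. The relations among the $\alpha(x,\cdot)$, $\alpha\in\mathcal S_{T,\beta}$, form a space of dimension $\ge j$, and it projects injectively to the $\mathcal S_1$-coefficients, because the $\mathcal S_0$-part is independent at $x$. So $\{[\mu]\in\mathbb P^{m_\beta-1}:x\in D_{\Phi_\mu}\}$ contains a $\mathbb P^{j-1}$. The incidence set $\{(x,[\mu]):x\in D_{\Phi_\mu}\}$ has dimension $\le e_T(\mathcal S_0)-c-m+m_\beta-1$. So this part of $Y$ has dimension at most $e_T(\mathcal S_0)-c-m+m_\beta-j\le e_T(\mathcal S)-c-j$.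

Together, $(\mathcal S,T,\beta,j)$ does not violate $(G2)_c$, a contradiction. $\square$

**Lemma 3 (local expansion).** In Lemma 2 suppose also that $\mathcal A_0$ is $c_0$-good. There is an irreducible closed $Z\subset X_T(\mathcal S_0)$ of codimension $a<c+|\mathcal A_1|$ such that for all $z$ in a dense open subset of $Z$ there is an identity of formal power series in $Y\in V^T$, linear in $u\in V_\beta$:
$$\Phi(z+Y,u)=\sum_{\alpha\in(\mathcal S_0)_{T,\beta}}\lambda_\alpha(Y)\,\alpha(z+Y,u)+\sum_{\alpha\in(\mathcal S_0)_T}\alpha(z+Y)\,\nu_\alpha(Y,u)+\sum_{j=1}^ah_j(Y)\,\eta_j(Y,u),\tag{1}$$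
with $h_j(0)=0$; and $\alpha(z)=0$ for $\alpha\in(\mathcal S_0)_T$.

*Proof.* **Step 1: choice of $Z$.** $D_\Phi$ is locally closed: $\{\kappa^{\mathcal S_0}=0\}$ is open in $X=X_T(\mathcal S_0)$, and on it the second condition bounds the rank of a matrix from above, so it is closed. Let $D'$ be a component of $D_\Phi$ of maximal dimension and $Z$ its closure. Then $D'=Z\cap D_\Phi$ is open in $Z$. By Lemma 1, $\dim X=e_T(\mathcal S_0)$, so $\dim Z=e_T(\mathcal S_0)-a$ with $0\le a<c+|\mathcal A_1|\le c_0$. The non-smooth locus of $X$ has dimension $\le e_T(\mathcal S_0)-c_0<\dim Z$. So for $z$ in a dense open subset of $Z$: $z\in D'$, $z$ is smooth on $X$, and $z$ is smooth on $Z$ (with reduced structure).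

**Step 2: equations of $Z$ at $z$.** For such $z$ both $\mathcal O_{X,z}$ and its quotient $\mathcal O_{Z,z}$ are regular, so the kernel is generated by $a$ elements. Lifting them, the ideal $J$ of $Z$ in $\mathcal O_{V^T,z}$ is generated by $(\mathcal S_0)_T$ and $a$ elements $h_1,\dots,h_a$ vanishing at $z$.

**Step 3: the expansion.** As $\kappa^{\mathcal S_0}(z)=0$, the matrix with rows $\alpha(x,\cdot)$, $\alpha\in(\mathcal S_0)_{T,\beta}$, has a maximal minor nonzero at $z$. Cramer's rule with this minor gives $\lambda_\alpha\in\mathcal O_{V^T,z}$ with $\Phi(x,\cdot)=\sum\lambda_\alpha(x)\alpha(x,\cdot)$ for all $x\in D'$ near $z$, that is, for all $x\in Z$ near $z$. So for every basis vector $\epsilon$ of $V_\beta$ the function $\Phi(x,\epsilon)-\sum\lambda_\alpha(x)\alpha(x,\epsilon)$ lies in $J$. Write it in terms of the generators of $J$, expand at $z$, and extend linearly in $u$. Finally $\alpha(z)=0$ for $\alpha\in(\mathcal S_0)_T$ since $z\in X_T(\mathcal S_0)$. $\square$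

The last lemma of this section says that freezing some blocks at a general point of $Z$ keeps goodness, up to the codimension of $Z$.

**Lemma 4 (specialization).** Let $\mathcal R$ be an arrangement satisfying $(G2)_{c_0}$, with blocks $\mathfrak B_0\sqcup\mathfrak B_1$, all blocks in $\mathfrak B_1$ linear. Let $T_0\subset\mathfrak B_0$ and let $Z\subset X_{T_0}(\mathcal R)$ be irreducible closed with $\dim Z\ge e_{T_0}(\mathcal R)-a'$, $c_0-a'\ge1$. For $z\in V^{T_0}$ let $\mathcal R_z$ be the arrangement on $\mathfrak B_1$ of all $\alpha(z,\cdot)$ with support $\mathrm{supp}\,\alpha\cap\mathfrak B_1$, for $\alpha\in\mathcal R$ with $\mathrm{supp}\,\alpha\subset T_0\cup\mathfrak B_1$, $\mathrm{supp}\,\alpha\not\subset T_0$. For $z$ in a dense open subset of $Z$, $\mathcal R_z$ satisfies $(G2)_{c_0-a'}$.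

*Proof.* Let $\mathcal T\subset\mathcal R_z$ be given by $\tilde{\mathcal T}\subset\mathcal R$, and let $T\subset\mathfrak B_1$, $\beta\in\mathfrak B_1\setminus T$, $j\ge1$. Put $\mathcal S=\mathcal R_{T_0}\sqcup\tilde{\mathcal T}$. Counting functions, $e_{T_0\cup T}(\mathcal S)=e_{T_0}(\mathcal R)+e_T(\mathcal T)$. For $z\in Z$ all members of $\mathcal R_{T_0}$ vanish at $z$, so $\{y\in X_T(\mathcal T):\kappa^{\mathcal T}_{T,\beta}(y)\ge j\}$ is the fibre over $z$ of $\{\kappa^{\mathcal S}_{T_0\cup T,\beta}\ge j\}\subset X_{T_0\cup T}(\mathcal S)$, a set of dimension $\le e_{T_0\cup T}(\mathcal S)-c_0-j$. For $z$ in a dense open subset of $Z$ the fibre has dimension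
$$\le e_{T_0\cup T}(\mathcal S)-c_0-j-\dim Z\le e_T(\mathcal T)-(c_0-a')-j.$$
Only finitely many $(\tilde{\mathcal T},T,\beta,j)$ matter, since for $j>|\mathcal R|$ the condition is void. $\square$

## 5. Labelled systems of multilinear forms

From here to the end of Section 8, everything is multilinear. Let $k$ be an infinite field, $q\le d$, and for each label $b\in[q]=\{1,\dots,q\}$ let $V_b$ be a finite-dimensional $k$-space.

**Definition.** A *$k$-form on $E\subset[q]$*, $E\ne\emptyset$, is an element of $\bigotimes_{b\in E}V_b^*$, viewed as a multilinear function of $y_E=(y_b)_{b\in E}$; its degree is $|E|$. A *$k$-system* $\mathcal G$ is a finite indexed family of $k$-forms $G$ on sets $\mathrm{supp}\,G$. $I(\mathcal G)$ is the ideal generated in $k[\prod V_b]$, and $I(\mathcal G)_K=I(\mathcal G)\otimes K$.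

If $f$ is a form on $E$ and $f\in I(\mathcal G)$, take multidegree components: $f=\sum Gc_G$ over the $G$ with $\mathrm{supp}\,G\subset E$, where $c_G$ is a form on $E\setminus\mathrm{supp}\,G$ (a scalar if this is empty). So only the members with support in $E$ matter; keeping only these is called restricting to labels $E$.

**Definition.** For a finite set $C$, $\mathcal G^C$ is the arrangement over $K$ with linear blocks $[q]\times C$, $V_{(b,\gamma)}=V_b\otimes K$, $O=\emptyset$, and functions $G_\chi(x)=G\big((x_{b,\chi(b)})_{b\in\mathrm{supp}\,G}\big)$ for all $G\in\mathcal G$ and $\chi:\mathrm{supp}\,G\to C$, with support $\mathrm{graph}(\chi)$. The system $\mathcal G$ is *$c$-good* ($c\ge1$) if $\mathcal G^C$ is $c$-good for $|C|=c$.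

For example, a bilinear $G$ on labels $\{1,2\}$ with $|C|=2$ gives four functions $G(x_{1,\gamma},x_{2,\gamma'})$ on four blocks; with $|C|=1$ we are in the example of Section 4, so $\{G\}$ is $1$-good exactly when its rank is $\ge2$. By restriction of blocks, subfamilies of $c$-good systems are $c$-good, $c$-good implies $c'$-good for $1\le c'\le c$, and if $\mathcal G$ is $c_0$-good and $|C|\le c_0$, then $\mathcal G^C$ is $c_0$-good. The empty system is $c$-good for all $c$. For $|C|=1$ we identify $[q]\times C$ with $[q]$ and write $X_T(\mathcal G)$ for $T\subset[q]$.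

**Definition.** For a system $\mathcal G'$, $T'\subset[q]\times C'$ and $z\in V^{T'}$, let $\mathcal Q_z(\mathcal G')$ be the family of forms $G(y_{\mathrm{supp}\,G\setminus B},z_\theta)$ on $\mathrm{supp}\,G\setminus B$, indexed by $(G,B,\theta)$ with $G\in\mathcal G'$, $\emptyset\ne B\subsetneq\mathrm{supp}\,G$, $\theta:B\to C'$, $\mathrm{graph}(\theta)\subset T'$; here $z_\theta=(z_{b,\theta(b)})_{b\in B}$.

These are the polars: for bilinear $G$ and one point $z=(z_1,z_2)$ they are the linear forms $G(z_1,y_2)$ and $G(y_1,z_2)$. The next statement says that polars at several general points can all be added without losing much goodness.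

**Corollary 5.** Let $\mathcal H$ be a $c_0$-good system, $\mathcal G'\subset\mathcal H$. For $1\le\tau\le h$ let $|C_\tau|\le c'$, $T_\tau\subset[q]\times C_\tau$, $\mathcal S_\tau\subset\mathcal G'^{C_\tau}$, and $Z_\tau\subset X_{T_\tau}(\mathcal S_\tau)$ irreducible closed of codimension $\le a$. If $c_1\ge1$ and $c_1+h\max(c',a)\le c_0$, then for $z=(z^\tau)$ in a dense open subset of $\prod Z_\tau$ the system $\mathcal H\sqcup\bigsqcup_\tau\mathcal Q_{z^\tau}(\mathcal G')$ is $c_1$-good.

*Proof.* Let $|C_y|=c_1$. Let $\mathcal R\subset\mathcal H^{C_1\sqcup\dots\sqcup C_h\sqcup C_y}$ consist of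

- $(\mathcal S_\tau)_{T_\tau}$ for all $\tau$;
- all $H_\chi$, $H\in\mathcal H$, with $\chi$ valued in $C_y$;
- all $G_\chi$, $G\in\mathcal G'$, with $\chi$ valued in $C_\tau\sqcup C_y$ for one $\tau$, both used, and the part of the graph in $[q]\times C_\tau$ contained in $T_\tau$.

At most $hc'+c_1\le c_0$ copies are used, so $\mathcal R$ satisfies $(G2)_{c_0}$. Let $T_0=\bigsqcup T_\tau$ and $\mathfrak B_1=[q]\times C_y$. Then $\mathcal R_{T_0}=\bigsqcup(\mathcal S_\tau)_{T_\tau}$, and $X_{T_0}(\mathcal R)=\prod X_{T_\tau}(\mathcal S_\tau)$ contains the irreducible set $\prod Z_\tau$. By Lemma 1, $\dim X_{T_\tau}(\mathcal S_\tau)=e_{T_\tau}(\mathcal S_\tau)$, so $\dim\prod Z_\tau\ge e_{T_0}(\mathcal R)-ha$. Moreover $\mathcal R_z=(\mathcal H\sqcup\bigsqcup\mathcal Q_{z^\tau}(\mathcal G'))^{C_y}$: a mixed $G_\chi$ corresponds to $B=\chi^{-1}(C_\tau)$, $\theta=\chi|_B$, and the map $\chi|_{\mathrm{supp}\,G\setminus B}$ to $C_y$. Apply Lemma 4 with $a'=ha$; note $c_0-ha\ge c_1$. Since $\mathcal R_z$ has no polynomial blocks, $(G2)_{c_1}$ is all we need. $\square$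

We shall prove, by induction on $e$, $0\le e\le d$, for all infinite fields $k$, all $q\le d$ and all $V_b$, the following two statements.

**(Reg$_e$)** There is a polynomially bounded $\mathrm{reg}_e(r,c)\ge c$ such that: if $c\ge1$, $\mathcal G$ is a $\mathrm{reg}_e(r,c)$-good $k$-system and $W$ is a family of $r$ $k$-forms of degrees $\le e$, there is a family $W'$ of $\le\mathrm{reg}_e(r,c)$ $k$-forms of degrees $\le e$ with $W\subset I(\mathcal G\sqcup W')$ and $\mathcal G\sqcup W'$ $c$-good.

**(Dich$_e$)** ($e\ge1$) There is a polynomially bounded $\mathrm{dich}_e(r,c)\ge c$ such that: if $c\ge1$, $\mathcal G$ is a $\mathrm{dich}_e(r,c)$-good $k$-system, $\mathcal W$ a family of $r$ $k$-forms of degree $e$, and $\mathcal G\sqcup\mathcal W$ is not $c$-good, then for some $E$ with $|E|=e$ and some nonzero vector $(m_w)$ over $k$ indexed by the members $w$ of $\mathcal W$ with support $E$, $\sum m_ww\in I(\mathcal G)+(U)$ with $U$ a family of $\le\mathrm{dich}_e(r,c)$ $k$-forms on proper nonempty subsets of $E$.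

Note that neither bound mentions $|\mathcal G|$. (Reg$_0$) holds with $\mathrm{reg}_0(r,c)=c$: there are no forms of degree $\le0$, so $W=W'=\emptyset$. The plan is
$$(\mathrm{Reg}_{e-1})\ \Rightarrow\ (\mathrm{Dich}_e)\ \text{(Sections 6–8)},\qquad (\mathrm{Dich}_1),\dots,(\mathrm{Dich}_e)\ \Rightarrow\ (\mathrm{Reg}_e)\ \text{(Lemma 6)}.$$

Lemma 6 is the bookkeeping of the replacement process. We need it twice. In setting (S), *objects* are $k$-forms on nonempty subsets of $[q]$, a *family* is a $k$-system, and a *combination* of a family is a $k$-linear combination of members with one common support. In setting (P), *objects* are forms on a $k$-space $V$ of degrees in $[1,d]$, and a *combination* is a $k$-linear combination of members of one common degree; "$c$-good" for (P) is defined in Section 9. In both settings subfamilies of $c$-good families are $c$-good, and $c$-good implies $c'$-good for $1\le c'\le c$.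

**Lemma 6.** Let $1\le e\le d$ and suppose that for $1\le j\le e$ there are polynomially bounded $\beta_j(r,c)\ge c$ such that

> $(D_j)$: if $c\ge1$, $\mathcal G$ is a $\beta_j(r,c)$-good family, $\mathcal W$ a family of $r$ objects of degree $j$, and $\mathcal G\sqcup\mathcal W$ is not $c$-good, then some combination of $\mathcal W$ with nonzero coefficient vector lies in $I(\mathcal G)+(U)$, $U$ a family of $\le\beta_j(r,c)$ objects of degrees in $[1,j-1]$.

Then there is a polynomially bounded $\rho(r,c)\ge c$, depending only on the $\beta_j$, such that: if $c\ge1$, $\mathcal G$ is $\rho(r,c)$-good and $W$ is a family of $r$ objects of degrees $\le e$, there is a family $W'$ of $\le\rho(r,c)$ objects of degrees $\le e$ with $W\subset I(\mathcal G\sqcup W')$ and $\mathcal G\sqcup W'$ $c$-good.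

*Proof.* **Step 1: the process.** Keep a family $\mathcal W=\mathcal W_1\sqcup\dots\sqcup\mathcal W_e$, layered by degree, starting with $\mathcal W=W$. At each stage put $\gamma_e=c$ and, for $j=e,\dots,1$, $\gamma_{j-1}=\max(\gamma_j,\beta_j(|\mathcal W_j|,\gamma_j))$: lower layers must be better. If $\mathcal G\sqcup\mathcal W_{\le j}$ is $\gamma_j$-good for all $0\le j\le e$, stop with $W'=\mathcal W$; the case $j=e$ says that $\mathcal G\sqcup W'$ is $c$-good. Otherwise let $j$ be the smallest failing index, and suppose $j\ge1$ (Step 2 shows this). Then $\mathcal G\sqcup\mathcal W_{<j}$ is $\gamma_{j-1}$-good, hence $\beta_j(|\mathcal W_j|,\gamma_j)$-good. By $(D_j)$ a nontrivial combination of $\mathcal W_j$ lies in $I(\mathcal G\sqcup\mathcal W_{<j})+(U)$ with $|U|\le\gamma_{j-1}$. Remove from $\mathcal W_j$ one member with nonzero coefficient and add $U$ to the lower layers. The ideal $I(\mathcal G\sqcup\mathcal W)$ does not shrink. Call this an event at layer $j$.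

**Step 2: the count.** We bound everything by downward induction on layers. Put $S_e=r$, $\Gamma_e=c$ and, for $j=e,\dots,1$, $\Gamma_{j-1}=\max(\Gamma_j,\beta_j(S_j,\Gamma_j))$ and (if $j\ge2$) $S_{j-1}=r+\sum_{j'\ge j}S_{j'}\Gamma_{j'-1}$. Let $\rho=\Gamma_0+\sum_jS_j$. Consider any stage reached by finitely many events. We claim that up to this stage at most $S_j$ members ever occurred in layer $j$, and always $\gamma_j\le\Gamma_j$. For $j=e$ nothing is ever added. Suppose it is known for indices $\ge j$. Then $\gamma_{j-1}\le\Gamma_{j-1}$ by monotonicity. Each event at a layer $j'\ge j$ used up a member of layer $j'$, so there were at most $S_{j'}$ of them, each adding at most $\gamma_{j'-1}\le\Gamma_{j'-1}$ objects below; so layer $j-1$ has seen at most $S_{j-1}$ members. In particular $\gamma_0\le\Gamma_0\le\rho(r,c)$, so $\mathcal G$ is $\gamma_0$-good and a failing index is $\ge1$, as used in Step 1. The number of events is at most $\sum S_j$, so the process stops, with $|W'|\le\sum S_j\le\rho$. $\square$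

In setting (S), (Dich$_j$) gives $(D_j)$, so (Dich$_1$),…,(Dich$_e$) imply (Reg$_e$).

## 6. Elimination of polars by independent copies

Assume (Reg$_{e-1}$), $e\ge1$. The lemma removes the auxiliary families $Q_\tau$. For $e=1$ it is the remark on linear forms in Section 3: $(G2)_1$ with $T=\emptyset$ says that the members on one label are linearly independent.

**Lemma 7.** There is a polynomially bounded $\mathrm{elim}_e(r)\ge1$ such that: let $|E|=e$, let $\mathcal H=\mathcal G\sqcup\bigsqcup_{\tau=1}^{2^e}Q_\tau$ be an $\mathrm{elim}_e(r)$-good $k$-system on labels $E$, let $f$ be a $k$-form on $E$, and for each $\tau$ let $W_\tau$ be a family of $\le r$ $k$-forms on proper nonempty subsets of $E$ with $f\in I(\mathcal G\sqcup Q_\tau)+(W_\tau)$. Then $f\in I(\mathcal G)+(W)$ with $W$ a family of $\le\mathrm{elim}_e(r)$ $k$-forms on proper nonempty subsets of $E$.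

*Proof.* **Step 1: the scheme.** We peel off labels one at a time; each time we merge pairs of copies. Let $E=\{b_1,\dots,b_e\}$, $r_0=r$, $r_{l+1}=2r_l+\mathrm{reg}_{e-1}(2r_l,1)$, and $\mathrm{elim}_e(r)=1+r_e+\mathrm{reg}_{e-1}(2r_e,1)$. For $\Delta\subset[2^e]$ let $Q^l_\Delta$ be the family of members of $\bigsqcup_{\tau\in\Delta}Q_\tau$ with support disjoint from $\{b_1,\dots,b_l\}$. Split $[2^e]$ dyadically.

*Claim$_l$:* for each dyadic $\Delta$ of size $2^l$, $f\in I(\mathcal G\sqcup Q^l_\Delta)+(W_\Delta)$ for a family $W_\Delta$ of $\le r_l$ $k$-forms on proper nonempty subsets of $E$.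

Claim$_0$ is the hypothesis. Claim$_e$ is the assertion, because supports are nonempty subsets of $E$, so $Q^e_{[2^e]}=\emptyset$. Assume Claim$_l$, $l<e$. Let $\Delta''=\Delta\sqcup\Delta'$ be dyadic of size $2^{l+1}$ with its two halves, $b=b_{l+1}$, $T=E\setminus b$, and $\mathcal H'=\mathcal G\sqcup Q^l_\Delta\sqcup Q^l_{\Delta'}\subset\mathcal H$.

**Step 2: a free module in which to compare coefficients.** By (Reg$_{e-1}$), applied to $\mathcal H'$, $c=1$ and $W_\Delta\sqcup W_{\Delta'}$, there is a family $W'$ of $\le\mathrm{reg}_{e-1}(2r_l,1)$ $k$-forms of degree $\le e-1$ on subsets of $E$ with $W_\Delta\cup W_{\Delta'}\subset I(\mathcal H'\sqcup W')$ and $\mathcal H'\sqcup W'$ $1$-good. Let $B$ be the quotient of $k[\prod_{b'\in T}V_{b'}]$ by the ideal generated by $(\mathcal H'\sqcup W')_T$, the members with support in $T$. By Lemma 1, $B\otimes K$ is a domain, so $B$ is a domain. Let $N=B\otimes V_b^*$ and let $\mathcal L$ be the family of members of $\mathcal H'\sqcup W'$ whose support contains $b$; they define elements of $N$. By $(G2)_1$ they are linearly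 independent at a general point of $X_T(\mathcal H'\sqcup W')$, so some maximal minor is nonzero in $B\otimes K$, and they are linearly independent over $\mathrm{Frac}\,B$. So $P=\bigoplus_{\lambda\in\mathcal L}B\lambda\subset N$ is free. Let $\pi:P\to P$ be the $B$-linear projection onto $\bigoplus_{\lambda\in\mathcal L\cap Q^l_\Delta}B\lambda$ along the other basis vectors.

**Step 3: the small forms in this module.** We need $\pi(w)$ to be again a small form. Let $w\in W_\Delta\sqcup W_{\Delta'}$; it lies in $I(\mathcal H'\sqcup W')$. If $b\notin\mathrm{supp}\,w$, then $w$ lies in the ideal of $(\mathcal H'\sqcup W')_T$, so $w\mapsto0\in B$. If $b\in\mathrm{supp}\,w$, the terms with support in $T$ vanish in $B$, and the image of $w$ in $N$ is $\sum d_{w,\lambda}\lambda\in P$ over $\lambda\in\mathcal L$ with $\mathrm{supp}\,\lambda\subset\mathrm{supp}\,w$, where $d_{w,\lambda}$ is a $k$-form on $\mathrm{supp}\,w\setminus\mathrm{supp}\,\lambda$. Hence $\pi(w)$ is represented by the $k$-form $\tilde\pi(w)=\sum_{\lambda\in\mathcal L\cap Q^l_\Delta}d_{w,\lambda}\lambda$ on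 $\mathrm{supp}\,w\subsetneq E$.

**Step 4: comparison of the two memberships.** Claim$_l$ for $\Delta$ and for $\Delta'$ gives in $N$, as members with support in $T$ vanish in $B$,
$$f=g+x+n=g'+x'+n',$$
with $g,g'$ in the $B$-span of $\mathcal L\cap\mathcal G$, $x$ in that of $\mathcal L\cap Q^l_\Delta$, $x'$ in that of $\mathcal L\cap Q^l_{\Delta'}$, and $n=\sum c_ww$ over $w\in W_\Delta$ with $b\in\mathrm{supp}\,w$, $n'=\sum c'_ww$ over $w\in W_{\Delta'}$ with $b\in\mathrm{supp}\,w$; here $c_w,c'_w\in B$ come from forms on $E\setminus\mathrm{supp}\,w\subset T$. Everything lies in $P$. Apply $\pi$: it kills $g,g',x'$ and fixes $x$, so $x+\pi(n)=\pi(n')$. Hence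
$$f=g+\sum c_w(w-\pi(w))+\sum c'_w\pi(w)\quad\text{in }N:$$
the unbounded part $x$ has been replaced by few small forms. Lifting from $B$ to the polynomial ring,
$$f\in I(\mathcal G)+(w-\tilde\pi(w))_{w\in W_\Delta,\,b\in\mathrm{supp}\,w}+(\tilde\pi(w))_{w\in W_{\Delta'},\,b\in\mathrm{supp}\,w}+I\big((\mathcal H'\sqcup W')_T\big).$$
A member of $(\mathcal H'\sqcup W')_T$ belongs to $\mathcal G$, or to $Q^{l+1}_{\Delta''}$ (its support avoids $b_1,\dots,b_l$ and $b$), or to $W'$ with support in $T\subsetneq E$. The number of small forms is $\le2r_l+\mathrm{reg}_{e-1}(2r_l,1)=r_{l+1}$. This is Claim$_{l+1}$. $\square$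

## 7. Descent from $K$ to $k$

Assume (Reg$_{e-1}$), $e\ge1$. This is the matrix argument of Section 2, now modulo $I(\mathcal G)$ and in degree $e$. Rational points are available by Lemma 1(ii), and substituting them creates polars, which Lemma 7 removes.

**Lemma 8.** There is a polynomially bounded $\mathrm{desc}_e(N,r)$ such that: let $\mathcal G$ be a $\mathrm{desc}_e(N,r)$-good $k$-system, $|E|=e$, $w_1,\dots,w_\varrho$ ($\varrho\le r$) $k$-forms on $E$, $\theta_1,\dots,\theta_\varrho\in K$ linearly independent over $k$, and suppose $f=\sum\theta_iw_i$ lies in $I(\mathcal G)_K$ plus an ideal generated by $N$ $K$-forms on proper nonempty subsets of $E$. Then for each $i$, $w_i\in I(\mathcal G)+(U_i)$ with $U_i$ a family of $\le\mathrm{desc}_e(N,r)$ $k$-forms on proper nonempty subsets of $E$.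

*Proof.* Restrict to labels $E$. Put $\mu=2^e-2$, $N_0=N$, $N_l=N_{l-1}+N_{l-1}^2(r+N_{l-1})$ for $1\le l\le\mu$, and
$$\nu=2^e\sum_{l=1}^\mu N_{l-1},\qquad \Xi=\sum_{l=1}^\mu N_{l-1}(r+N_{l-1}),\qquad \mathrm{desc}_e(N,r)=\mathrm{elim}_e(\Xi)+\nu.$$
List the proper nonempty subsets of $E$ as $E_1,\dots,E_\mu$ with non-increasing sizes.

**Step 1: the set-up of $2^e$ constructions.** Since Lemma 7 wants $2^e$ copies, we do the same construction $2^e$ times. For $\tau=1,\dots,2^e$ successively we build families $Q_\tau$ and $\mathcal K_\tau$ of $k$-forms on proper nonempty subsets of $E$. Throughout, $\mathcal H$ is the current total system ($\mathcal G$ and all $Q$'s so far), and $\mathcal G_{cur}=\mathcal G\sqcup Q_\tau^{cur}\subset\mathcal H$, where $Q^{cur}_\tau$ is the part of $Q_\tau$ built so far, empty at the start of construction $\tau$. Each construction has $\mu$ steps; step $l$ will lower the level of goodness of $\mathcal H$ by at most $N_{l-1}$. The total loss is at most $\nu$, so $\mathcal H$ always stays $\mathrm{elim}_e(\Xi)$-good, in particular $1$-good.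 The invariant after step $l$ is:

> modulo $I(\mathcal G_{cur})_K$, $f$ is a sum of $\le N_l$ terms, each a scalar in $K$ times a product $\prod_P\phi_P(y_P)$ over a partition of $E$ into $\ge2$ parts, where every factor is either a $k$-form in $\mathcal K_\tau$ (a "$k$-part") or a $K$-form on a part $P\in\{E_{l+1},\dots,E_\mu\}$ (a "$K$-part").

For $l=0$ this is the hypothesis on $f$: each of the $N$ generators $u$ on $A_u$ comes with a cofactor on $E\setminus A_u$.

**Step 2: choosing rational points.** In step $l$ of a construction we make the factors on $E'=E_l$ rational. Let $j=|E'|$, $D=E\setminus E'\ne\emptyset$. The terms having $E'$ as a $K$-part sum to $\sum_n\xi_n(y_{E'})\zeta_n(y_D)$, with $\zeta_n$ the product of the remaining factors. Replace $\{\zeta_n\}$ by a maximal subset linearly independent modulo $I(\mathcal G_{cur})_K$, changing the $\xi_n$ accordingly; say $n=1,\dots,N'$ with $N'\le N_{l-1}$. If $N'=0$, these terms disappear and the step is done. Let $N'\ge1$. By Lemma 1, $X=X_D(\mathcal G_{cur})$ is integral with dense $k$-points, so a polynomial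 on $V^D$ vanishing on $X$ lies in the ideal of $(\mathcal G_{cur})_D$. Hence $\zeta_1,\dots,\zeta_{N'}$ are linearly independent functions on $X$, and $\det(\zeta_n(v^m))_{n,m}\not\equiv0$ on the irreducible $X^{N'}$, in which $X(k)^{N'}$ is dense. By Corollary 5 (with $\mathcal G'=\mathcal G_{cur}$, $h=N'$, $c'=1$, $a=0$, all $Z_\tau=X$) there are $v^1,\dots,v^{N'}\in X(k)$ with $\det(\zeta_n(v^m))\ne0$ such that
$$\mathcal H_{new}=\mathcal H\sqcup\bigsqcup_m\mathcal Q_{v^m}(\mathcal G_{cur})$$
loses at most $N'\le N_{l-1}$ in level. Put $\mathcal G_{new}=\mathcal G_{cur}\sqcup\bigsqcup_m\mathcal Q_{v^m}(\mathcal G_{cur})$; the new members are $k$-forms on proper nonempty subsets of $E$.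

**Step 3: substituting $y_D=v^m$.** We want to solve for $\xi_n$. An element $\sum Gc_G$ of $I(\mathcal G_{cur})_K$ becomes an element of $I(\mathcal G_{new})_K$: if $\mathrm{supp}\,G\subset D$ then $G(v^m)=0$; otherwise $G$ becomes a member of $\mathcal G_{cur}$ (if $\mathrm{supp}\,G\subset E'$) or of $\mathcal Q_{v^m}(\mathcal G_{cur})$. Consider a term not having $E'$ as a $K$-part. Factors on parts $P\subset D$ become scalars.

- If $E'\subset P$ for one part $P$, the term becomes a scalar times $\phi_P(y_{E'},v^m_{P\setminus E'})$. Here $P$ is a $k$-part: $K$-parts lie in $\{E_l,\dots,E_\mu\}$, so have size $\le j$, and $P=E'$ as a $K$-part is excluded. So this is a $k$-form on $E'$.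
- Otherwise the term becomes a scalar times a product of $\ge2$ $K$-forms on a partition of $E'$ into nonempty parts of size $<j$; these parts occur later than $E_l$ in the list.

Hence, modulo $I(\mathcal G_{new})_K$,
$$\sum_n\zeta_n(v^m)\,\xi_n(y_{E'})\equiv\sum_i\theta_iw_i(y_{E'},v^m)-(\text{at most }N_{l-1}\text{ such terms}).$$

**Step 4: the invariant after step $l$.** Invert the matrix $(\zeta_n(v^m))$ and substitute the resulting expressions for the $\xi_n$ into $f$. Add the $\le N'(r+N_{l-1})$ $k$-forms $w_i(\cdot,v^m)$ and $\phi_P(\cdot,v^m_{P\setminus E'})$ on $E'$ to $\mathcal K_\tau$. The new terms are products of some $\zeta_n$, whose $K$-parts are disjoint from $E'$ and so lie in $\{E_{l+1},\dots,E_\mu\}$, with either a $k$-part on $E'$ or forms on smaller parts of $E'$. The old terms without $E'$ as a $K$-part stay. So the invariant holds with $\le N_{l-1}+N'\cdot N'(r+N_{l-1})\le N_l$ terms.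

**Step 5: applying a functional.** After step $\mu$ all factors are $k$-forms: $f\equiv\sum_tc_t\Pi_t$ modulo $I(\mathcal G\sqcup Q_\tau)_K$, with $c_t\in K$, $\Pi_t$ products of $\ge2$ forms in $\mathcal K_\tau$, and $|\mathcal K_\tau|\le\Xi$. Fix $i$ and let $\phi:K\to k$ be $k$-linear with $\phi(\theta_{i'})=\delta_{ii'}$. The map $\mathrm{id}\otimes\phi$ sends $I(\mathcal G\sqcup Q_\tau)_K$ to $I(\mathcal G\sqcup Q_\tau)$, so $w_i\in I(\mathcal G\sqcup Q_\tau)+(\mathcal K_\tau)$. (For $e=1$ there are no steps, and this says $w_i\in I(\mathcal G)$.)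

**Step 6: removing the $Q_\tau$.** After all $2^e$ constructions $\mathcal G\sqcup\bigsqcup_\tau Q_\tau$ is $\mathrm{elim}_e(\Xi)$-good, and Lemma 7 with $f=w_i$, $W_\tau=\mathcal K_\tau$ gives $w_i\in I(\mathcal G)+(U_i)$ with $|U_i|\le\mathrm{elim}_e(\Xi)\le\mathrm{desc}_e(N,r)$. $\square$

## 8. The dichotomy for systems

We prove (Dich$_e$) from (Reg$_{e-1}$). Let
$$m=rc^d,\quad h=2^e,\quad N_1=\mathrm{elim}_e(2^d(c+m)),\quad \mathrm{dich}_e(r,c)=N_1+2^d(c+m)+\mathrm{desc}_e(N_1,r).$$
Let $\mathcal G$ be $c_0$-good with $c_0=\mathrm{dich}_e(r,c)$, and suppose $\mathcal G\sqcup\mathcal W$ is not $c$-good.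

**Step 1: the expansion.** We find a combination over $K$ and one local identity for it. For $|C|=c$ put $\mathcal A_0=\mathcal G^C$, which is $c_0$-good, and $\mathcal A_1=\mathcal W^C$, $|\mathcal A_1|\le m$. As $O=\emptyset$, $\mathcal A_0\sqcup\mathcal A_1$ fails $(G2)_c$, and $c_0\ge c+m$. Lemmas 2 and 3 give $\mathcal S_0$, $T$, $\beta=(b,\gamma)$, $\Phi=\sum\mu_{w,\chi}w_\chi$ (over $\beta\in\mathrm{graph}(\chi)\subset T\cup\beta$), $Z$ and $a<c+m$. Fix $\chi$, with domain $E$, $|E|=e$, such that some $\mu_{w,\chi}\ne0$; let $\Gamma'=\mathrm{graph}(\chi)\setminus\beta\subset T$.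

**Step 2: taking one multidegree.** As in Section 3 we take a top part to get rid of $z$ on the left. In (1) take the component of degree $1$ in $u$ and in each $Y_\sigma$, $\sigma\in\Gamma'$, and of degree $0$ in all other blocks. Write $y_{b'}$ for $Y_{(b',\chi(b'))}$ and $y_b$ for $u$.

*Left side.* $w'_{\chi'}(z+Y,u)$ is multilinear and contributes only if $\Gamma'\cup\beta\subset\mathrm{graph}(\chi')$; both sets have $e$ elements, so $\chi'=\chi$. The left side is $w^*=\sum_w\mu_{w,\chi}w$, over $w\in\mathcal W$ with support $E$, a $K$-form on $E$.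

*Right side.* The component of a product is a sum over the splittings of $\Gamma'\cup\beta$ into two parts of products of components. For $\alpha=G_\psi\in(\mathcal S_0)_{T,\beta}$ the component of $\alpha(z+Y,u)$ on $\Gamma_2\cup\beta$, $\Gamma_2\subset\Gamma'$, is $0$ unless $\Gamma_2\cup\beta\subset\mathrm{graph}(\psi)$. In that case it is $G$ itself (if equality holds) or the member of $\mathcal Q_z(\mathcal G)$ with $B$ the set of labels of $\mathrm{graph}(\psi)\setminus(\Gamma_2\cup\beta)$ and $\theta=\psi|_B$, whose graph lies in $T$. Its support is the set of labels of $\Gamma_2\cup\beta$, a subset of $E$. Likewise, for $\alpha\in(\mathcal S_0)_T$ the component of $\alpha(z+Y)$ on $\Gamma_2\subset\Gamma'$ is $0$ or a member of $\mathcal G\sqcup\mathcal Q_z(\mathcal G)$ with support in $E$ if $\Gamma_2\ne\emptyset$, and it is $\alpha(z)=0$ if $\Gamma_2=\emptyset$. The components of $h_j$ live on nonempty subsets of $\Gamma'$, as $h_j(0)=0$ and $h_j$ does not involve $u$; so they are $K$-forms on nonempty subsets of $E\setminus b$.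

Hence for general $z\in Z$
$$w^*\in I(\mathcal G\sqcup\mathcal Q_z(\mathcal G))_K+(\le a2^d\ K\text{-forms on proper nonempty subsets of }E).$$

**Step 3: eliminating the polars.** By Corollary 5 with $\mathcal H=\mathcal G'=\mathcal G$, all $Z_\tau=Z$, $h=2^e$, $c'=c$, $c_1=N_1$ (indeed $N_1+2^e\max(c,a)\le c_0$), for general $(z^1,\dots,z^h)\in Z^h$ the system $\mathcal G\sqcup\bigsqcup_\tau\mathcal Q_{z^\tau}(\mathcal G)$ is $N_1$-good. Lemma 7 over the field $K$, with $r$ replaced by $2^d(c+m)\ge a2^d$, applied to the restriction to labels $E$, gives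
$$w^*\in I(\mathcal G)_K+(N_1\ K\text{-forms on proper nonempty subsets of }E).$$

**Step 4: descending to $k$.** Let $\theta_1,\dots,\theta_\varrho$ be a $k$-basis of the $k$-span of the $\mu_{w,\chi}$ (our fixed $\chi$), so $1\le\varrho\le r$. Write $\mu_{w,\chi}=\sum_im_{wi}\theta_i$ and $w_i=\sum_wm_{wi}w$. Then $w^*=\sum\theta_iw_i$, and each vector $(m_{wi})_w$ is nonzero, since otherwise $\theta_i$ would not be needed to span. As $\mathcal G$ is $\mathrm{desc}_e(N_1,r)$-good, Lemma 8 with $N=N_1$ gives the conclusion of (Dich$_e$) for the combination $w_1$. $\square$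

So (Reg$_e$) for $0\le e\le d$, and (Dich$_e$), Lemmas 7 and 8 for $1\le e\le d$, hold over all infinite fields.

## 9. From polynomials to their polarizations

Let $k$ be infinite with $\mathrm{char}\,k=0$ or $p=\mathrm{char}\,k\ge d$, and if $d=p$ let $k$ be perfect. Let $V=k^n$.

**Definition.** For a family $F$ of forms on $V$ over $k$ of degrees in $[1,d]$ and finite sets $O,C$, let $\mathcal F^{O,C}$ be the arrangement with polynomial blocks $O$, linear blocks $C$, all spaces $V\otimes K$, and functions
$$f_{o,\iota,B}=\text{coefficient of }s^\iota\prod_{\gamma\in B}s_\gamma\text{ in }f\Big(sx_o+\sum_{\gamma\in B}s_\gamma x_\gamma\Big),\qquad f\in F,\ B\subset C,\ \iota=\deg f-|B|\ge0,$$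
with $o\in O$ if $\iota\ge1$ and $o$ absent if $\iota=0$; the support is $B\cup\{o\}$, resp. $B$. It is homogeneous of degree $\iota$ in $x_o$ and linear in each $x_\gamma$. Each $f$ gives at most $\omega(c)=(1+c)^{d+1}$ functions if $|O|=|C|=c$. Call $F$ *$c$-good* ($c\ge1$) if $\mathcal F^{O,C}$ satisfies $(G2)_c$ for $|O|=|C|=c$.

**Example.** $F=\{f\}$, $f$ a quadric of rank $\rho$, $\mathrm{char}\,k\ne2$, $c=1$. The functions are $f(x_o)$ and $df(x_o)(x_\gamma)$. Here $\kappa=1$ means $df(x_o)=0$, a linear space of dimension $n-\rho$ contained in $\{f=0\}$. With $\mathcal S=\{df\}$ we need $n-\rho\le n-2$; with $\mathcal S=\{f,df\}$ we need $n-\rho\le(n-1)-2$. For $T=\emptyset$ there is nothing to check. So $f$ is $1$-good exactly if $\rho\ge3$.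

Subfamilies of $c$-good families are $c$-good, $c$-good implies $c'$-good for $1\le c'\le c$, and the empty family is $c$-good for all $c$. The next lemma ties goodness to the sequences we want.

**Lemma 9.** If $F$ is $c$-good, then for every subfamily $F'\subset F$, $K[V]/I(F')$ is a complete intersection of codimension $|F'|$ and a normal domain, smooth outside a closed set of codimension $\ge c+1$. Hence $F'$ in any order is an $R_c$-sequence over $K$ and over $k$. Moreover $\mathcal F^{O,C}$ satisfies $(G1)_c$ for all $O,C$. In particular, if $F$ is $c_0$-good, then $\mathcal F^{O,C}$ is $c_0$-good whenever $|O|,|C|\le c_0$.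

*Proof.* **Step 1: over $K$.** We read off the Jacobian criterion from $(G2)_c$. Take $T=\{o\}$, $\beta\in C$, $j=1$, and the functions $f_{o,\deg f,\emptyset}=f(x_o)$ and those with $B=\{\beta\}$, which are $df(x_o)$ evaluated at $x_\beta$, for $f\in F'$. So $\{x\in V(F'):(df(x))_{f\in F'}\text{ dependent}\}$ has dimension $\le n-|F'|-c-1$. All components of $V(F')\ni0$ have dimension $\ge n-|F'|$, so a general point of each component has independent differentials. Hence $V(F')$ is a complete intersection of dimension $n-|F'|$, smooth outside a closed set of codimension $\ge c+1$, and $F'$ is a regular sequence in any order. The quotient is Cohen–Macaulay and satisfies $R_c$, $c\ge1$, so by Serre's criterion it is normal, that is, a finite product of normal domains. It is graded with degree-$0$ part $K$, so it has no nontrivial idempotents; it is a domain.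

**Step 2: over $k$.** We descend regularity along $k\subset K$. By faithful flatness $F'$ is a regular sequence in $k[V]$. Let $A=k[V]/I(F')$; $A\to A_K=A\otimes K$ is faithfully flat and integral. For a prime $\mathfrak p$ of $A$ of height $\le c$ choose $\mathfrak p'\subset A_K$ over $\mathfrak p$. The fibre ring is zero-dimensional, so $\mathrm{ht}\,\mathfrak p'=\mathrm{ht}\,\mathfrak p$ (Matsumura, *Commutative Ring Theory*, Thm 15.1). So $(A_K)_{\mathfrak p'}$ is regular, and it is flat and local over $A_{\mathfrak p}$; hence $A_{\mathfrak p}$ is regular (loc. cit., Thm 23.7). Every initial segment of $F'$ is again a subfamily of $F$, so the claim on $R_c$-sequences follows.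

**Step 3: $(G1)_c$.** Functions with support in $T\subset O$ are of the form $f(x_o)$, $o\in T$. So $X_T(\mathcal S)$ is a product of varieties $V(F_o)$, $F_o\subset F$; it is integral of dimension $e_T(\mathcal S)$ with non-smooth locus of codimension $\ge c+1$. The last assertion follows by restriction of blocks. $\square$

**Definition.** For a form $f$ of degree $i$ let $P_f(y_1,\dots,y_i)$ be the coefficient of $s_1\cdots s_i$ in $f(\sum s_by_b)$; it is multilinear in $y_1,\dots,y_i$ and linear in $f$. On the label set $[i]$ with all $V_b=V$ let $\mathcal G_F$ be the $k$-system of all $P_\varphi(y_A)$, $\varphi\in F$, $A\subset[i]$, $|A|=\deg\varphi$.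

For $f=x^2$ on the line, $P_f=2y_1y_2$; it is zero in characteristic $2$, so the polarization of a form of degree $p$ may lose information.

**Proposition 10 (Dich$^P_i$), $1\le i\le d$.** There is a polynomially bounded $b_i(m,c)\ge c$ such that: if $c\ge1$, $F$ is a $b_i(m,c)$-good family, $f_1,\dots,f_m$ are $k$-forms of degree $i$ on $V$ and $F\sqcup\{f_1,\dots,f_m\}$ is not $c$-good, then some $f^*=\sum m_lf_l$, $0\ne(m_l)\in k^m$, lies in $I(F)+(U)$ with $U$ a family of $\le b_i(m,c)$ $k$-forms of degrees in $[1,i-1]$.

*Proof.* Let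
$$M=m\,\omega(c),\quad h=2^i,\quad N_1=\mathrm{elim}_i(2^d(c+M)),\quad c_0=d\,N_1+2^d(c+M)+d\,\mathrm{desc}_i(N_1,m).$$
For $i<d$, and for $i=d=1$, put $b_i=c_0$. For $i=d\ge2$ put $b_d=c_0+\mathrm{reg}^P(\mathrm{desc}_d(N_1,m),1)+1$, where $\mathrm{reg}^P$ is the function that Lemma 6 in setting (P) produces from $b_1,\dots,b_{d-1}$. In all cases $F$ is $c_0$-good.

**Step 1a: the expansion and a substitution.** As in Section 8 we get a $K$-combination and one identity. Let $|O|=|C|=c$, $\mathcal A_0=\mathcal F^{O,C}$ ($c_0$-good by Lemma 9), $\mathcal A_1$ the functions of the $f_l$, $|\mathcal A_1|\le M$. By assumption $\mathcal A_0\sqcup\mathcal A_1$ fails $(G2)_c$, and $c_0\ge c+M$. Lemmas 2 and 3 give $\mathcal S_0,T,\beta,Z$, $a<c+M$ and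
$$\Phi=\sum\mu_{l,o,\iota,B}(f_l)_{o,\iota,B\cup\beta},$$
the sum over $B\subset T\cap C$, $\iota+|B|=i-1$, $o\in T\cap O$ if $\iota\ge1$ ($o$ absent if $\iota=0$). Fix $(o,\iota,B)$ with some $\mu_{l,o,\iota,B}\ne0$ and put $f^\circ=\sum_l\mu_{l,o,\iota,B}f_l$. Choose $J\subset[i]$ with $|J|=\iota$ and a bijection $b(\cdot):B\cup\{\beta\}\to[i]\setminus J$. In (1) substitute
$$Y_o=\sum_{b\in J}y_b\ (\text{if }\iota\ge1),\qquad Y_\gamma=y_{b(\gamma)}\ (\gamma\in B),\qquad u=y_{b(\beta)},\qquad\text{all other blocks of }Y=0,$$
and take the part of multidegree $(1,\dots,1)$ in $y_1,\dots,y_i$. For $A\subset[i]$, the *$A$-part* of a substituted series is its part of degree $1$ in $y_b$, $b\in A$, and degree $0$ in $y_b$, $b\notin A$. The $[i]$-part of a product $PQ$ is $\sum_{A\sqcup A'=[i]}P_AQ_{A'}$.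

**Step 1b: $A$-parts of the functions.** We compute what each $\alpha$ contributes. Let $\varphi$ be a form and $\alpha=\varphi_{o',\iota',B'}$ with $\mathrm{supp}\,\alpha\subset T$ or $\beta\in\mathrm{supp}\,\alpha\subset T\cup\beta$. In $\alpha(z+Y,u)$ we have $x_{o'}=z_{o'}+[o'=o]\sum_{b\in J}y_b$, and $x_\gamma=z_\gamma+[\gamma\in B]\,y_{b(\gamma)}$ for $\gamma\ne\beta$, and $x_\beta=y_{b(\beta)}$, where $[\cdot]$ is $1$ if the condition holds and $0$ if not. Let $\Gamma_A=\{\gamma\in B\cup\beta:b(\gamma)\in A\}$. The $A$-part is $0$ unless $\Gamma_A\subset B'$, ($\beta\in B'\Leftrightarrow\beta\in\Gamma_A$), $|A\cap J|\le\iota'$, and ($A\cap J=\emptyset$ or $o'=o$). In that case, with $\iota''=\iota'-|A\cap J|$ and $B''=B'\setminus\Gamma_A\subset T\cap C$, it equals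
$$\varphi[A;o',\iota'',B'';z]=\text{coefficient of }\prod_{b\in A}s_b\cdot s_0^{\iota''}\prod_{\gamma\in B''}s_\gamma\text{ in }\varphi\Big(\sum_{b\in A}s_by_b+s_0z_{o'}+\sum_{\gamma\in B''}s_\gamma z_\gamma\Big).\tag{2}$$
Indeed, $\alpha$ is linear in the $x_\gamma$, so for $\gamma\in\Gamma_A$ we take the summand $y_{b(\gamma)}$ of $x_\gamma$ and for $\gamma\in B''$ the summand $z_\gamma$. For the block $o'$: the part of degree $1$ in each $y_b$, $b\in A\cap J$, and $0$ in $y_b$, $b\in J\setminus A$, of the coefficient of $s^{\iota'}$ in $\varphi\big(s(z_{o'}+\sum_{b\in J}y_b)+\cdots\big)$ is the coefficient of $\prod_{b\in A\cap J}s_b\cdot s_0^{\iota'-|A\cap J|}$ in $\varphi\big(\sum_{b\in A\cap J}s_by_b+s_0z_{o'}+\cdots\big)$, as one sees by setting $s_0=s_b=s$ in the latter expansion. Note $|A|+\iota''+|B''|=\deg\varphi$. If $\varphi$ is a quadric, $A=\{b\}$, $\iota''=1$, $B''=\emptyset$, then (2) is $d\varphi(z_{o'})(y_b)$, the polar of Section 3.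

**Step 1c: the two sides.** *Left side.* The $[i]$-part of $(f_l)_{o',\iota',B'\cup\beta}(z+Y,u)$ is nonzero only if $B\subset B'$, $\iota\le\iota'$ and ($\iota=0$ or $o'=o$). As $\iota'+|B'|=i-1=\iota+|B|$, this forces $(o',\iota',B')=(o,\iota,B)$, and by (2) with $A=[i]$, $\iota''=0$, $B''=\emptyset$ the $[i]$-part is $P_{f_l}(y_1,\dots,y_i)$. So the left side becomes $P_{f^\circ}$.

*Right side.* For $\alpha\in(\mathcal S_0)_{T,\beta}$ only $A\ni b(\beta)$ contribute; for $\alpha\in(\mathcal S_0)_T$ the $\emptyset$-part is $\alpha(z)=0$. So all occurring parts of the $\alpha$ are $0$ or of the form (2) with $\varphi\in F$, $\emptyset\ne A\subset[i]$, $B''\subset T\cap C$, $o'\in T\cap O$ if $\iota''\ge1$ (absent otherwise). Let $\mathcal Q_z$ be the family of all such forms with $(\iota'',B'')\ne(0,\emptyset)$, indexed by $(\varphi,A,o',\iota'',B'')$; those with $(\iota'',B'')=(0,\emptyset)$ are the $P_\varphi(y_A)$, that is, $\mathcal G_F$. The $h_j$ do not involve $u$ and vanish at $Y=0$, so their parts are $K$-forms on nonempty subsets of $[i]\setminus b(\beta)$.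 So for general $z\in Z$
$$P_{f^\circ}\in I(\mathcal G_F\sqcup\mathcal Q_z)_K+(\le a2^d\ K\text{-forms on proper nonempty subsets of }[i]).$$

**Step 2: eliminating the polars.** We show that $\mathcal G_F$ together with $h$ independent families $\mathcal Q_z$ is good, and apply Lemma 7. Let $|C_y|=N_1$. Then $hc+iN_1\le c_0$ and $ha+N_1\le c_0$. Take $h$ copies $O_\tau,C_\tau,T_\tau$ of $O,C,T$, and put $O'=\bigsqcup O_\tau$, $C'=\bigsqcup C_\tau\sqcup([i]\times C_y)$. As $|O'|,|C'|\le c_0$, $\mathcal F^{O',C'}$ satisfies $(G2)_{c_0}$. Let $\mathcal R\subset\mathcal F^{O',C'}$ consist of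

- the copies of $(\mathcal S_0)_T$ on $T_\tau$, for all $\tau$;
- the functions $\varphi_{o',\iota'',B''\cup\mathrm{graph}(\chi)}$ with $B''\subset T_\tau\cap C_\tau$, $o'\in T_\tau\cap O_\tau$ if $\iota''\ge1$, for one $\tau$, with $(\iota'',B'')\ne(0,\emptyset)$, $\chi:A\to C_y$, $\emptyset\ne A\subset[i]$;
- the functions $\varphi$ with $\iota=0$ and $B=\mathrm{graph}(\chi)$, $\chi:A\to C_y$, $|A|=\deg\varphi$, $A\subset[i]$.

(In the second item $\tau$ is determined by the function, because $(\iota'',B'')\ne(0,\emptyset)$; so this is a subfamily.) With $T_0=\bigsqcup T_\tau$ and $\mathfrak B_1=[i]\times C_y$ we have $X_{T_0}(\mathcal R)=\prod_\tau X_T(\mathcal S_0)\supset Z^h$, $\dim Z^h=e_{T_0}(\mathcal R)-ha$ by Lemma 1, and by (2) $\mathcal R_z=(\mathcal G_F\sqcup\bigsqcup_\tau\mathcal Q_{z^\tau})^{C_y}$. By Lemma 4 with $a'=ha$, for general $(z^\tau)\in Z^h$ the system $\mathcal G_F\sqcup\bigsqcup_\tau\mathcal Q_{z^\tau}$ is $N_1$-good. Lemma 7 over $K$ with $E=[i]$ gives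
$$P_{f^\circ}\in I(\mathcal G_F)_K+(N_1\ K\text{-forms on proper nonempty subsets of }[i]).$$

**Step 3: descending to $k$.** For $|C_y|=\mathrm{desc}_i(N_1,m)$, $\mathcal G_F^{C_y}$ is a subfamily of $\mathcal F^{\emptyset,[i]\times C_y}$, and $i\,\mathrm{desc}_i(N_1,m)\le c_0$, so $\mathcal G_F$ is $\mathrm{desc}_i(N_1,m)$-good. Write the coefficients $\mu_{l,o,\iota,B}$ of $f^\circ$ in a $k$-basis $\theta_1,\dots,\theta_\varrho$ of their $k$-span, $1\le\varrho\le m$. Then $P_{f^\circ}=\sum_j\theta_jP_{f^{(j)}}$ with $f^{(j)}$ $k$-combinations of $f_1,\dots,f_m$ with nonzero coefficient vectors. By Lemma 8, for $f^*=f^{(1)}$,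
$$P_{f^*}=\sum_{G\in\mathcal G_F}Gc_G+\sum_{u\in U_0}u\,q_u,\qquad|U_0|\le\mathrm{desc}_i(N_1,m),\tag{3}$$
with $u$ $k$-forms on proper nonempty subsets $A_u\subset[i]$, $q_u$ $k$-forms on $[i]\setminus A_u$, and, for $G=P_\varphi(y_A)$, $c_G$ a $k$-form on $[i]\setminus A$ (a scalar if $A=[i]$).

**Step 4a: back to polynomials when $i!\ne0$ in $k$.** Put all $y_b=x$ in (3). Since $P_\varphi(x,\dots,x)=(\deg\varphi)!\,\varphi(x)$, we get $i!f^*\in I(F)+(u(x,\dots,x))_{u\in U_0}$, where $u(x,\dots,x)$ has degree $|A_u|\in[1,i-1]$ (zero forms among these may be discarded). As $|U_0|\le b_i(m,c)$, the proposition is proved in this case.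

**Step 4b: back to polynomials when $i!=0$ in $k$.** Here we may only conclude something about $df^*$, and perfectness turns it into a statement about $f^*$, as for quadrics in characteristic $2$. As $i\le d\le p$, we have $i=p=d$, and $k$ is perfect. By Step 4a the proposition holds in all degrees $<p$, that is, $(D_1),\dots,(D_{p-1})$ of Lemma 6 hold in setting (P) with $b_1,\dots,b_{p-1}$. So Lemma 6 gives:

> (Reg$^P_{p-1}$) if $F$ is $\mathrm{reg}^P(r,c')$-good and $U_1$ is a family of $\le r$ forms of degrees in $[1,p-1]$, there is a family $U'$ of $\le\mathrm{reg}^P(r,c')$ forms of degrees in $[1,p-1]$ with $U_1\subset I(F\sqcup U')$ and $F\sqcup U'$ $c'$-good.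

*The differential of $f^*$.* Put $y_1=\dots=y_{p-1}=x$, $y_p=v$ in (3). For a form $\varphi$ of degree $j$, $P_\varphi(x,\dots,x,v)$ is the coefficient of $s_1\cdots s_j$ in $\varphi((s_1+\dots+s_{j-1})x+s_jv)$, which is $(j-1)!\,\partial_v\varphi(x)$. So the left side becomes $(p-1)!\,\partial_vf^*(x)$. A term $P_\varphi(y_A)c_G$ becomes $(\deg\varphi-1)!\,\partial_v\varphi(x)\,c_G(x,\dots,x)$ if $p\in A$, and $(\deg\varphi)!\,\varphi(x)$ times a form linear in $v$ if $p\notin A$. For each $u\in U_0$ exactly one of $u,q_u$ does not involve $y_p$; it becomes a form in $x$ of degree in $[1,p-1]$, since both $A_u$ and its complement are nonempty and proper, while the other becomes linear in $v$. Let $U_1$ be the family of these $|U_0|$ forms. Dividing by $(p-1)!\ne0$ we obtain, in $k[V]\otimes V^*=\Omega_{k[V]/k}$,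
$$df^*\in\sum_{\varphi\in F}c'_\varphi\,d\varphi+(I(F)+(U_1))\otimes V^*,\qquad c'_\varphi\in k[V].$$

*A normal quotient in which $df^*=0$.* Choose $U'$ by (Reg$^P_{p-1}$) with $r=\mathrm{desc}_d(N_1,m)$, $c'=1$; this is possible by the choice of $b_d$. Let $R=k[V]/I(F\sqcup U')$. By Lemma 9, $R\otimes K$ is a domain, so $R$ is a domain; $R$ is Cohen–Macaulay and satisfies $R_1$, so $R$ is normal. In $\Omega_{R/k}$ we have $df^*=\sum c'_\varphi\,d\varphi=0$.

*Extracting a $p$-th root.* Let $L=\mathrm{Frac}\,R$. As $k$ is perfect, $k=k^p\subset L^p$, so $\Omega_{L/k}=\Omega_{L/L^p}$ (every derivation kills $L^p$). An element of $L\setminus L^p$ is part of a $p$-basis of $L$ over $L^p$ and hence has nonzero differential (Matsumura, loc. cit., §26). So $f^*=g^p$ in $L$ with $g\in L$. As $g$ is integral over $R$ and $R$ is normal, $g\in R$. Write $g=\sum g_j$ by degree. Then $f^*=g^p=\sum g_j^p$ with $g_j^p$ of degree $pj$ and $f^*$ homogeneous of degree $p$, so $g_j^p=0$, that is $g_j=0$, for $j\ne1$. Hence $f^*-\ell^p\in I(F\sqcup U')$ for a linear form $\ell$ over $k$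 lifting $g_1$, and $f^*\in I(F)+(U'\cup\{\ell\})$, with $|U'|+1\le b_d(m,c)$ generators of degrees in $[1,p-1]$. $\square$

## 10. Proof of Theorem 2 and the bound $S\le A(d)(s+t)^{B(d)}$

If $s=0$ take the empty sequence. Let $s\ge1$ and $c=\max(t,1)$. By Proposition 10, $(D_1),\dots,(D_d)$ hold in setting (P) with $b_1,\dots,b_d$. Apply Lemma 6 with $e=d$, $\mathcal G=\emptyset$ (good of every level) and $W=\{g_1,\dots,g_s\}$. We get a family $\{G_1,\dots,G_S\}$ of forms of degrees in $[1,d]$ that is $c$-good, with $g_j\in I(G_1,\dots,G_S)$ for all $j$ and $S\le\rho(s,c)$ for a polynomially bounded $\rho$. Since $s\ge1$, each of $1$, $s$ and $\max(t,1)$ is at most $s+t$, so $1+s+\max(t,1)\le3(s+t)$. Hence $S\le A(d)(s+t)^{B(d)}$ with constants depending only on $d$. By Lemma 9 every subfamily, in any order, is an $R_c$-sequence, hence an $R_t$-sequence, over $K$ and over $k$. This proves Theorem 2, and with case (b) for finite fields it proves Theorem 1. $\blacksquare$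

## 11. The form $\sum c_jx_j^p$ over an imperfect field

Perfectness was used only in Step 4b, that is, only for $d=\mathrm{char}\,k$. There it cannot be dropped if one wants the property over $\bar k$ in Theorem 2. Let $k=\mathbb F_p(c_1,\dots,c_n)$ and $f=\sum_jc_jx_j^p$. Suppose $G_1,\dots,G_S$ are $k$-forms of positive degree, a regular sequence, with $f\in I(G_1,\dots,G_S)$ and $K[x]/I(G_1,\dots,G_S)_K$ satisfying $R_0$. This ring is Cohen–Macaulay and $R_0$, hence reduced. As $f=\ell^p$ with $\ell=\sum c_j^{1/p}x_j$, we get $\ell\in I(G_1,\dots,G_S)_K$, and since $\ell$ has degree one, $\ell\in\mathcal L\otimes K$ with $\mathcal L$ the $k$-span of the linear forms among the $G$'s. The $c_j$ are linearly independent over $k^p=\mathbb F_p(c_1^p,\dots,c_n^p)$, so the $c_j^{1/p}$ are linearly independent over $k$. Applying $k$-linear maps $\phi_j:K\to k$ with $\phi_j(c_{j'}^{1/p})=\delta_{jj'}$ to the coefficients of $\ell$ gives $x_j\in\mathcal L$ for all $j$. So $S\ge n$, and no bound depending only on $d=p$, $s=1$, $t=0$ exists for that geometric form of the statement.
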